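# From edge lengths to triangle areas: the generic rank of the Heron map

## The generic rank is a matching number

**Theorem 1.** Let $G=(\mathcal V,\mathcal E)$ be a finite simplicial complex, with simplices regarded as sets of vertices. Let $\mathcal E_1$ be its set of edges (2-element simplices) and $\mathcal E_2$ its set of triangles (3-element simplices), and write $e\subset T$ when $e$ is one of the three edges of $T$. Let $\Phi:\mathbb R^{\mathcal E_1}\to\mathbb R^{\mathcal E_2}$ be the polynomial map
$$\Phi(t)_T=2(t_at_b+t_at_c+t_bt_c)-t_a^2-t_b^2-t_c^2\qquad(T\text{ with edges }a,b,c),$$
and let $D\Phi(t)$ be its derivative matrix, of size $|\mathcal E_2|\times|\mathcal E_1|$. For $S\subset\mathcal E_2$ let $N(S)$ be the set of edges contained in some $T\in S$. Let $\nu(G)$ be the largest size of a set $I\subset\mathcal E_2$ admitting an injective map $f:I\to\mathcal E_1$ with $f(T)\subset T$ for all $T\in I$.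

1. For $I\subset\mathcal E_2$, $J\subset\mathcal E_1$ with $|I|=|J|$, the minor $\det D\Phi(t)[I,J]$ is a nonzero polynomial if and only if there is a bijection $f:I\to J$ with $f(T)\subset T$ for all $T\in I$.
2. For generic $t$,
$$\operatorname{rank}D\Phi(t)=\nu(G)=\min_{S\subset\mathcal E_2}\big(|\mathcal E_2|-|S|+|N(S)|\big).$$
3. In particular, $D\Phi(t)$ has full row rank $|\mathcal E_2|$ for some $t$ (one says that *length-area transferal* holds for $G$) if and only if there is an injective map $f:\mathcal E_2\to\mathcal E_1$ with $f(T)\subset T$ for every $T$ (an injective *triangle edge choice function*), equivalently $|N(S)|\ge|S|$ for all $S\subset\mathcal E_2$.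

Part 3 answers a conjecture whose source is Tainara Borges, Ben Foster, Yumeng Ou, Eyvindur Palsson, Francisco Romero Acosta, "On volume vectors determined by hypergraphs in thin subsets of Euclidean space", arXiv:2607.00153 (2026). The conjecture is true, and parts 1 and 2 say more.

## Heron's polynomial and the incidence pattern

The variable $t_e$ plays the role of the squared length of $e$. By Heron's formula $\Phi(t)_T$ is then $16$ times the squared area of $T$. The question in plain words: if we may vary all edge lengths of the complex, can we vary all triangle areas independently, to first order? The answer claimed is that only counting can prevent this.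

For a triangle $T$ with edges $a,b,c$ put
$$x_{T,a}=t_b+t_c-t_a .$$
Then $\partial\Phi_T/\partial t_a=2x_{T,a}$, and $\partial\Phi_T/\partial t_e=0$ for $e\not\subset T$. So row $T$ of $D\Phi$ has exactly three entries that are not identically zero, in the columns of the three edges of $T$. By the law of cosines, $x_{T,a}=0$ says that $T$ has a right angle opposite $a$. This is the only geometry we shall use.

The nonzero pattern of $D\Phi$ is a bipartite graph, with triangles on one side, edges on the other, and adjacency $e\subset T$. A *matching* is an injective choice of an edge in each of some triangles, so $\nu(G)$ is the matching number of this graph. "Generic $t$" means all $t$ outside the zero set of some nonzero polynomial. The rank of a matrix with polynomial entries takes its maximum at generic $t$, and this maximum is the largest size of a minor that is not the zero polynomial. In particular, full row rank for some $t$ is the same as full row rank for generic $t$.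

One direction of part 1 is immediate. If the minor is a nonzero polynomial, some term of its Leibniz expansion $\sum_f\pm\prod_{T\in I}D\Phi_{T,f(T)}$, over bijections $f:I\to J$, is nonzero, and that $f$ satisfies $f(T)\subset T$. The content is the converse: the entries are far from independent variables, because each $t_e$ occurs in three columns and in many rows, and the terms of the expansion could cancel.

**Parts 2 and 3 follow from part 1.** By part 1 the largest size of a minor that is not identically zero is $\nu(G)$. The min formula is the defect form of Hall's theorem (König–Ore). Recall how it follows from Hall's theorem. Put $\delta=\max_S(|S|-|N(S)|)\ge0$ (take $S=\emptyset$ for the inequality). A matching leaves at least $|S|-|N(S)|$ triangles of $S$ uncovered, so $\nu(G)\le|\mathcal E_2|-\delta$. Conversely, add $\delta$ dummy edges adjacent to every triangle. Hall's condition now holds, so all triangles can be matched. At most $\delta$ of them use dummies, so $\nu(G)\ge|\mathcal E_2|-\delta$. Part 3 is the case $\nu(G)=|\mathcal E_2|$, which holds if and only if $|N(S)|\ge|S|$ for all $S$. It remains to prove part 1.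

**Example (one triangle).** The row is $2(x_{T,a},x_{T,b},x_{T,c})$, which is nonzero, and $\nu=1$.

**Example (all triangles on 5 vertices).** There are 10 triangles and 10 edges. Every triangle has 3 edges and every edge lies in 3 triangles, so a perfect matching exists. We can check the determinant at $t=(1,\dots,1)$, where all $x_{T,a}=1$. Label a triangle by its complementary pair of vertices. Then $e\subset T$ exactly when the pair $e$ is disjoint from the label of $T$. So $\tfrac12D\Phi$ is, up to the order of the rows, the adjacency matrix $A$ of the Petersen graph. Adjacent vertices of that graph have no common neighbor, and distinct non-adjacent ones have exactly one, so $A^2+A-2\,\mathrm{Id}$ is the all-ones matrix. Hence the eigenvalues are $3$ on the constant vector and $1,-2$ elsewhere; trace $0$ gives multiplicities $5$ and $4$. So $\det A=3\cdot(-2)^4=48\ne0$, and transferal holds.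

**Example (all triangles on 6 vertices).** There are 20 triangles and 15 edges, so transferal fails. Each edge lies in 4 triangles. A set $E'$ of edges has $4|E'|$ incidences, so it meets at least $\frac43|E'|\ge|E'|$ triangles. By Hall's theorem on the edge side, $\nu=15$, and Theorem 1 says that the generic rank is $15$.

## Wheels, computed by hand

Cancellation first shows up in a cone over a cycle. Take a vertex $w$, a cycle $1,2,\dots,m$ with $m\ge3$, and the triangles $\{w,j,j+1\}$ (indices mod $m$). Take as columns the $m$ *spokes* $wj$. Write $p_j=t_{wj}$, $t_j=t_{j,j+1}$, and $d_j=p_{j+1}-p_j$, so that $\sum_jd_j=0$. Row $j$ of the matrix of $x$'s has $t_j+d_j$ at column $wj$, $t_j-d_j$ at column $w(j+1)$, and zeros elsewhere. There are two matchings, one for each way round the cycle, and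
$$\det=\prod_j(t_j+d_j)+(-1)^{m-1}\prod_j(t_j-d_j).$$
For odd $m$ this is $2\prod_jt_j\neq0$ at $d=0$. For even $m$, take $p=(0,1,0,\dots,0)$, so $d=(1,-1,0,\dots,0)$. The determinant becomes
$$\big((t_1+1)(t_2-1)-(t_1-1)(t_2+1)\big)\prod_{j\ge3}t_j=2(t_2-t_1)\prod_{j\ge3}t_j\neq0 .$$
So the minor is always a nonzero polynomial. For even $m$, however, the two natural special points miss it. At the equilateral point $t=(1,\dots,1)$ the determinant is $1-1=0$. If all triangles are right-angled at $w$, that is $t_j=p_j+p_{j+1}$, then row $j$ becomes $(2p_{j+1},2p_j)$ and the determinant is $2^m\prod p_j\,(1+(-1)^{m-1})$, which is $0$ for even $m$. Even cycles will be the whole difficulty.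

## Peeling off a vertex with right angles

A sensible first attempt at part 1 is induction on the number of triangles, removing all triangles at one vertex $w$ at a time. Let $\mathcal T=I$ be the triangles of the minor and $\rho:\mathcal T\to J$ a bijection with $\rho(T)\subset T$. A triangle $wkk'$ is recorded by its base $b=kk'$. Let $C$ be the set of bases of those triangles at $w$ that $\rho$ sends to a spoke, and choose the spoke variables $p_k=t_{wk}$ so that $p_k+p_{k'}=t_b$ for every $b=kk'\in C$. Every such triangle then has a zero at its own base. Three observations follow.

Rows in $C$ vanish outside the spoke columns. The spokes in $J$ are exactly the $|C|$ spokes $\rho(C)$, because $\rho$ is onto $J$ and only triangles at $w$ contain spokes. In the non-spoke columns, the row of a triangle at $w$ outside $C$ has one entry, $\pi_b=p_k+p_{k'}-t_b$, at its own base. Rows of triangles not containing $w$ (call their set $\mathcal R$) have no spoke entries. Hence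
$$\det=\pm\det\big(C\times\rho(C)\big)\cdot\prod_{b\notin C}\pi_b\cdot\det\big(\mathcal R\times\rho(\mathcal R)\big),$$
and the last factor is nonzero by induction. The first factor has rows $2p_{k'}$ at $wk$, $2p_k$ at $wk'$. Suppose $s$ is in its kernel, extended by $0$ to unmatched spokes, and put $u_k=s_k/p_k$. Then $u_k+u_{k'}=0$ along every edge of $C$. We shall see (Lemma 3) that a component of $C$ is either a tree with exactly one unmatched node or has exactly one cycle. On a tree, $u=0$ at the unmatched node and hence everywhere. On a component with an odd cycle, going round gives $u=-u$, so $u=0$. In these cases the factor is nonzero. (That the $p_k$ and $\pi_b$ can be kept nonzero is checked in Step 2 of the proof.)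

The attempt stops exactly at a component with an **even** cycle. There the equations $p_k+p_{k'}=t_b$ impose a relation on the base variables, and $u$ may alternate $+,-,+,-$ round the cycle, so the block is singular.

The natural repair is to give up the right angle on one edge of each even cycle. Let us see what this does.

**Example (a hexagon with a chord).** Take the triangles $w12,w23,w34,w45,w56,w16$, then $w14$, and $146$. The columns are the six spokes and the edges $14$, $16$. Match the six hexagon triangles to the six spokes round the cycle, $w14$ to $14$, and $146$ to $16$. Impose right angles at $w$ on the path $12,23,34,45,56$ only. Put $p_1=\tau$; then $p_2=t_{12}-\tau$, $p_3=t_{23}-t_{12}+\tau$, and so on. So $p_k=\sigma_k(\tau+v_k)$ with $\sigma_k=(-1)^{k-1}$ and $v_k$ depending only on base variables. A kernel vector $s$ has $u_k=s_k/p_k$ alternating along the path, so $s_k=(\tau+v_k)\theta$ for one scalar $\theta$. Row $w16$, with $\pi=p_1+p_6-t_{16}$, reads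
$$\pi s_{16}+(2p_6-\pi)\,p_1\theta-(2p_1-\pi)\,p_6\theta=0 .$$
The terms $2p_1p_6\theta$ cancel, and dividing by $\pi$ gives $s_{16}=(p_1-p_6)\theta=(2\tau+v_1+v_6)\theta$. In the same way $s_{14}=(2\tau+v_1+v_4)\theta$. The last row, of $T=146$, becomes
$$\big[x_{T,16}(2\tau+v_1+v_6)+x_{T,14}(2\tau+v_1+v_4)\big]\theta=0 .$$
For large $\tau$ the bracket is dominated by $2\tau(x_{T,16}+x_{T,14})=4\tau\,t_{46}$, so $\theta=0$ and the determinant is nonzero.

The residual problem was not a minor for the remaining triangle: it was $x_{T,16}+x_{T,14}$, with the two edges $14$ and $16$ sharing a column. (Here, dropping the right angle at $12$ instead of $16$ would make $\theta=0$ at once, because $12$ is not a column. The proof below does not rely on such a choice.) So we shall prove a statement that allows edges to share columns with constant weights. A second difficulty must be met: a triangle at $w$ whose base joins two different trees would give a row involving two scalars $\theta_i,\theta_j$ at once, not a proportionality. An extremal choice of the matching will remove these contributions.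

## Minors with merged columns

**Theorem 2.** Let $k$ be a field of characteristic $\ne2$, $V$ a finite set, $\mathcal T$ a set of 3-subsets of $V$ ("triangles"), $\mathcal E$ the set of all 2-subsets of $V$, and $t_e$ $(e\in\mathcal E)$ independent indeterminates. Let $\mathcal X$ be a set with $|\mathcal X|=|\mathcal T|$, $\kappa:\mathcal E\to\mathcal X\sqcup\{0\}$ a map, and $\omega:\mathcal E\to k^*$. Let $M$ be the $\mathcal T\times\mathcal X$ matrix
$$M_{T,X}=\sum_{e\subset T,\ \kappa(e)=X}\omega_e\,x_{T,e}.$$
Call $\rho:\mathcal T\to\mathcal E$ *admissible* if $\rho(T)\subset T$ for all $T$ and $\kappa\circ\rho:\mathcal T\to\mathcal X$ is a bijection. If an admissible $\rho$ exists, then $\det M\neq0$ in $k[t]$.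

So $\kappa(e)$ names the column into which edge $e$ is poured, and edges with $\kappa(e)=0$ are discarded.

**Example.** Let $\mathcal T$ be one triangle with edges $a,b,c$, let $\mathcal X=\{X\}$, $\kappa(a)=\kappa(b)=X$, $\kappa(c)=0$. For $\omega_a=\omega_b=1$ we get $M=x_{T,a}+x_{T,b}=2t_c$. For $\omega_a=1$, $\omega_b=-1$ we get $M=2(t_b-t_a)$. Both are nonzero, and both vanish in characteristic $2$.

**Theorem 2 implies Theorem 1, part 1.** One direction was shown above. Conversely, given $f:I\to J$, apply Theorem 2 with $k=\mathbb Q$, $V=\mathcal V$, $\mathcal T=I$, $\mathcal X=J$, $\kappa(e)=e$ for $e\in J$ and $\kappa(e)=0$ otherwise, $\omega\equiv1$ and $\rho=f$. Then $M=\frac12D\Phi[I,J]$, so the minor is a nonzero polynomial.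

The rest of the lecture, up to the last section, proves Theorem 2 by induction on $|\mathcal T|$, for all $\mathcal X,\kappa,\omega$ at once. If $\mathcal T=\emptyset$, then $\det M=1$. Let $\mathcal T\ne\emptyset$, let an admissible map exist, and fix a vertex $w$ lying in some triangle.

## The star of $w$ and an extremal matching

**Notation.** Let $\mathrm{St}$ be the set of triangles containing $w$ and $\mathcal R=\mathcal T\setminus\mathrm{St}$, so $|\mathcal R|<|\mathcal T|$. Identify $wkk'\in\mathrm{St}$ with its *base* $b=kk'$. Distinct members of $\mathrm{St}$ have distinct bases, so $\mathrm{St}$ is the edge set of a simple graph $L$ whose *nodes* are the vertices $k\ne w$ occurring in triangles of $\mathrm{St}$. The edges $wk$ are *spokes*, and $p_k=t_{wk}$. For $b=kk'\in\mathrm{St}$ put $\pi_b=p_k+p_{k'}-t_b$. The three values $x_{T,e}$ for $T=wkk'$ are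
$$x_{T,b}=\pi_b,\qquad x_{T,wk}=t_b+p_{k'}-p_k=2p_{k'}-\pi_b,\qquad x_{T,wk'}=2p_k-\pi_b. \tag{1}$$
Rows in $\mathcal R$ involve no spokes, neither as positions nor as variables.

Recall that a connected graph with $n$ nodes has at least $n-1$ edges. It is a tree if it has $n-1$, and *unicyclic* (it contains exactly one cycle) if it has $n$. This also holds for multigraphs, where two parallel edges form a cycle of length 2.

**Lemma 3.** Let $C$ be a set of edges of $L$, $A$ a set of nodes, and $\beta:C\to A$ a bijection with $\beta(c)\in c$. Then every connected component of the graph (all nodes, $C$) is either a tree with exactly one node not in $A$, or unicyclic with all its nodes in $A$.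

*Proof.* Let $K$ be a component. The map $\beta$ sends edges of $K$ to nodes of $K$ in $A$. Every node $a\in A$ of $K$ is $\beta(c)$ for some $c\ni a$, and this $c$ lies in $K$. So $K$ has as many edges as nodes in $A$, hence at most as many edges as nodes. Being connected, it has at least (number of nodes) $-1$ edges. The two possible values give the two cases. $\square$

**Step 1 (choose the matching and the right angles).** This step decides which star triangles will get a right angle at $w$: as many as possible, without creating an even cycle of right angles.

For an admissible $\rho$ let $C_\rho$ be the set of $T\in\mathrm{St}$ for which $\rho(T)$ is a spoke, and call a node $k$ *active* if $wk\in\rho(\mathcal T)$. Since $\kappa\circ\rho$ is injective, so is $\rho$. Only star triangles contain spokes, so $T\mapsto k$, where $\rho(T)=wk$, is a bijection from $C_\rho$ to the active nodes, and $k$ lies in the base of $T$. Thus Lemma 3 applies. Let $\mathrm{ev}(\rho)$ be the number of components of (nodes, $C_\rho$) containing an even cycle, and put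
$$d(\rho)=|C_\rho|-\mathrm{ev}(\rho).$$
**Fix an admissible $\rho$ with $d(\rho)$ maximal**, and write $C=C_\rho$. Delete one cycle edge from each component of $C$ that contains an even cycle, and let $D\subset C$ be what remains. Then $|D|=d(\rho)$. Every component of (nodes, $D$) is a tree, possibly a single node, or is unicyclic with an odd cycle. Let $I$ index the tree components; from now on $I$ has this meaning. Each $i\in I$ is of exactly one of two types:

* **(R)** a tree component of $C$, with exactly one non-active node, its *root*;
* **(E)** an even unicyclic component of $C$ minus its deleted edge, which we call $c_i$; all its nodes are active.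

All nodes of odd components are active. In particular, every node is either active or the root of exactly one tree of type (R).

**Step 2 (specialize the spokes).** The purpose is to substitute for the spoke variables so that $\pi_b=0$ for all $b\in D$, while every $p_k$ and every other $\pi_b$ stays nonzero, and all variables $t_e$ with $w\notin e$ stay independent.

*Tree component $i$.* Let $\sigma_k=\pm1$ be signs that differ across each edge of the tree. Fix a base node $k_0$, let $\tau_i$ be a new indeterminate, and put
$$p_k=\sigma_k(\tau_i+v_k),\qquad v_{k_0}=0 .$$
For $b=kk'\in D$ in this tree we have $\sigma_{k'}=-\sigma_k$, so $\pi_b=0$ reads $\sigma_k(v_k-v_{k'})=t_b$. Starting from $k_0$, this determines all $v_k$ along the tree. The linear map between $(v_k)_{k\ne k_0}$ and the $t_b$ ($b\in D$ in this tree) is invertible: the $t_b$ are expressed by the $v$'s, and the $v$'s by the $t_b$. Hence the $v_k$ with $k\ne k_0$ are linearly independent linear forms, and therefore the $v_k$, for all $k$ in the tree, are *affinely independent*: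
$$\sum_kc_kv_k=0,\ \ \sum_kc_k=0\ \Longrightarrow\ \text{all }c_k=0. \tag{2}$$
Indeed the first equation gives $c_k=0$ for $k\neq k_0$, and the second then gives $c_{k_0}=0$.

*Odd component.* The equations $p_k+p_{k'}=t_b$ ($b=kk'\in D$ in the component) have a unique solution. Going round the odd cycle from $k$ expresses $2p_k$ as an alternating sum of the cycle's $t_b$, so $p_k$ is half such a sum; this uses characteristic $\ne2$, and one checks directly that these values satisfy the cycle equations. Off the cycle, moving outward, $p_k=t_b-p_{\mathrm{parent}}$, where $b$ joins $k$ to its parent and $t_b$ does not occur in $p_{\mathrm{parent}}$.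

Spokes that are not of the form $wk$ with $k$ a node do not occur in $M$, and we set their variables to $0$. The $t_e$ with $w\notin e$ and the $\tau_i$ are independent; let $\mathbb K$ be the field they generate over $k$. Let $M''$ be the specialized matrix over $\mathbb K$. The determinant of $M''$ is the image of $\det M$ under a ring homomorphism, so it suffices to show $\det M''\ne0$.

All $p_k$ are nonzero: on trees they involve $\tau_i$, on an odd cycle they have coefficients $\pm\frac12$, and off the cycle they involve a new $t_b$. For $b\in\mathrm{St}\setminus D$ we have $\pi_b\ne0$, because the $p$'s involve only the $\tau_i$ and the $t_{b'}$ with $b'\in D$, so $-t_b$ is not cancelled.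

## Removing the spoke entries that mix components

Split each row of $\mathrm{St}$ according to (1) into its *base part*, the contribution $\omega_b\pi_b$ to column $\kappa(b)$, and its *spoke part*, the contributions $\omega_{wk}(2p_{k'}-\pi_b)$ to column $\kappa(wk)$ and $\omega_{wk'}(2p_k-\pi_b)$ to column $\kappa(wk')$; contributions to $0$ are discarded. Rows in $D$ have zero base part.

**Definition.** Call $b=kk'\in\mathrm{St}\setminus D$ an *even chord* of $i\in I$ if $k,k'$ both lie in tree $i$ and $\sigma_{k'}=-\sigma_k$.

In other words, adding $b$ to the tree closes an even cycle. In the hexagon example, $14$ and $16$ are even chords of the path $1,2,\dots,6$, while $13$ would not be one. Each $c_i$ is an even chord of $i$: it closes an even cycle, so the path in the tree between its ends has odd length.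

Let $M^\sharp$ be obtained from $M''$ by replacing, for each $b\in\mathrm{St}\setminus D$ that is **not** an even chord, the spoke part of row $b$ by $0$.

**Claim 4.** $\det M''=\det M^\sharp$.

The purpose of this step is to remove the rows that would tie different trees together. It is where maximality of $d(\rho)$ is used.

*Proof.* Expanding each row $b\in\mathrm{St}\setminus D$ as base part plus spoke part gives
$$\det M''=\sum_{S\subset\mathrm{St}\setminus D}\det M_S,$$
where $M_S$ has the spoke parts in the rows of $D\cup S$, the base parts in the rows of $\mathrm{St}\setminus(D\cup S)$, and the rows of $\mathcal R$ unchanged. In the same way $\det M^\sharp$ is the sum of $\det M_S$ over those $S$ consisting of even chords only. So it suffices to show: *if $\det M_S\neq0$, then $S$ consists of even chords.*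

Column $X$ of $M_S$ is $\sum_{e\in\kappa^{-1}(X)}\omega_e\cdot(\text{plain column of the single edge }e)$. Expanding in the columns,
$$\det M_S=\sum_{(e_X)}\Big(\prod_X\omega_{e_X}\Big)\det M_S[(e_X)],$$
over all choices $e_X\in\kappa^{-1}(X)$, where $M_S[(e_X)]$ has as column $X$ the plain column of $e_X$. Suppose some summand is nonzero, and put $C'=D\cup S$. Rows in $C'$ have only spoke parts, so they vanish outside the columns whose $e_X$ is a spoke. All other rows, those of $\mathrm{St}\setminus C'$ with only base parts and those of $\mathcal R$, vanish on the spoke columns. Since the determinant is nonzero, the number of spoke columns is $|C'|$, and both diagonal blocks are square with nonzero determinant.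

A nonzero Leibniz term of the first block is a bijection from $C'$ to the set of spokes among the $e_X$, sending each triangle to a spoke in it. A nonzero Leibniz term of the second block sends each $b\in\mathrm{St}\setminus C'$ to its own base and each $T\in\mathcal R$ to an edge of $T$. Together these give a map $\rho':\mathcal T\to\mathcal E$ with $\rho'(T)\subset T$ that takes each value $e_X$ exactly once. As $\kappa(e_X)=X$, the map $\rho'$ is admissible, and $C_{\rho'}=C'$. By maximality, $|C'|-\mathrm{ev}(\rho')\le|D|$, and since $|C'|=|D|+|S|$,
$$\mathrm{ev}(\rho')\ge|S| .$$

By Lemma 3 the components of $C'$ are trees or unicyclic. As $D$ contains no even cycle, each component of $C'$ with an even cycle has an edge of $S$ on that cycle. Hence $\mathrm{ev}(\rho')\le|S|$, so equality holds. Therefore each component of $C'$ with an even cycle contains exactly one edge of $S$, on its cycle, and no other component contains an edge of $S$.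

So let $b\in S$, and let $K$ be its component in $C'$. Removing $b$ from $K$ leaves a graph on the nodes of $K$ that is connected (we removed a cycle edge), acyclic, and has all its edges in $D$. No edge of $D$ leaves $K$, since $D\subset C'$. So this graph is a tree component of (nodes, $D$). The edge $b$ closes an even cycle in it, hence joins nodes of opposite sign. Thus $b$ is an even chord. $\square$

## The kernel of $M^\sharp$

**Claim 5.** $\det M^\sharp\neq0$.

We show that the kernel is zero: first solve the star rows, then feed the solution into the rows of $\mathcal R$, which are handled by induction. Let $(\zeta_X)\in\mathbb K^{\mathcal X}$ satisfy $M^\sharp\zeta=0$. Put $\zeta_0=0$, $s_e=\omega_e\zeta_{\kappa(e)}$ for $e\in\mathcal E$, and $s_k=s_{wk}$ for nodes $k$. A full row $T$ of $M''$ applied to $\zeta$ is $\sum_{e\subset T}x_{T,e}s_e$.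

**Step 3 (write out the equations).** The aim is to see that each tree contributes one scalar $\theta_i$, to which everything in its reach is proportional.

* *Rows $b=kk'\in D$.* Here $\pi_b=0$, so the row says $2(p_{k'}s_k+p_ks_{k'})=0$. With $u_k=s_k/p_k$ this is $u_k+u_{k'}=0$. In an odd component, going round the cycle gives $u=-u$, hence $u=0$ on the cycle and then on the whole component, so $s_k=0$ for all its nodes. On tree $i$ there is $\theta_i\in\mathbb K$ with $u_k=\sigma_k\theta_i$, and since $p_k=\sigma_k(\tau_i+v_k)$,
$$s_k=(\tau_i+v_k)\,\theta_i. \tag{3}$$
* *Rows $b=kk'$, an even chord of $i$.* With $s_k=\sigma_kp_k\theta_i$ and $s_{k'}=\sigma_{k'}p_{k'}\theta_i$ the row says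
$$\pi_bs_b+(2p_{k'}-\pi_b)\sigma_kp_k\theta_i+(2p_k-\pi_b)\sigma_{k'}p_{k'}\theta_i=0 .$$
Since $\sigma_k+\sigma_{k'}=0$, the terms $2p_kp_{k'}(\sigma_k+\sigma_{k'})\theta_i$ vanish. Dividing by $\pi_b\ne0$ and using $\sigma_kp_k=\tau_i+v_k$ gives
$$s_b=(2\tau_i+v_k+v_{k'})\,\theta_i. \tag{4}$$
* *Rows of the other $b\in\mathrm{St}\setminus D$.* Only the base part is left: $\pi_bs_b=0$, so $s_b=0$.
* *Rows $T\in\mathcal R$.* $\sum_{e\subset T}x_{T,e}s_e=0$.

Note that the linear forms $\tau_i+v_k$ and $2\tau_i+v_k+v_{k'}$ in (3), (4) are nonzero, because the characteristic is not $2$.

**Step 4 (organize the star equations as a graph and count).** We want to know which of the unknowns $\zeta_X$, $\theta_i$ are forced to vanish and which remain free. Let $\Gamma$ be the multigraph with vertex set $\mathcal X\sqcup I\sqcup\{0\}$ and the following edges, which we call *links*: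

* for each node $k$ of tree $i$, a link joining $i$ and $\kappa(wk)$;
* for each even chord $b$ of $i$, a link joining $i$ and $\kappa(b)$;
* for each node $k$ of an odd component, a link joining $\kappa(wk)$ and $0$;
* for each other $b\in\mathrm{St}\setminus D$, a link joining $\kappa(b)$ and $0$.

In the first two kinds the second endpoint may be $0$. In the third kind $k$ is active, so $\kappa(wk)\in\mathcal X$. In the fourth kind $b$ is not an even chord, so it is none of the $c_i$; hence $b\in\mathrm{St}\setminus C$, the map $\rho$ sends this triangle to its base, and $\kappa(b)\in\mathcal X$. So $\Gamma$ has no loops.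

Let $\mathcal X_{\mathrm{st}}=\kappa\rho(\mathrm{St})$ and $\mathcal X_{\mathrm{re}}=\kappa\rho(\mathcal R)$, so that $\mathcal X=\mathcal X_{\mathrm{st}}\sqcup\mathcal X_{\mathrm{re}}$ and $|\mathcal X_{\mathrm{re}}|=|\mathcal R|$. Assign to each vertex in $\mathcal X_{\mathrm{st}}\sqcup I$ one link at it:

* to $X=\kappa(\rho(T))$ with $T\in C$, $\rho(T)=wk$: the link of the active node $k$;
* to $X=\kappa(\rho(T))$ with $T\in\mathrm{St}\setminus C$: the link of $b=\rho(T)$, the base of $T$;
* to $i$ of type (R): the link of its root;
* to $i$ of type (E): the link of the even chord $c_i$.

This is a bijection from $\mathcal X_{\mathrm{st}}\sqcup I$ onto the links. Links come from nodes and from elements of $\mathrm{St}\setminus D$. Every node is either active, and then $wk=\rho(T)$ for exactly one $T\in C$, or the root of exactly one (R)-tree. And $\mathrm{St}\setminus D$ is the disjoint union of $\mathrm{St}\setminus C$ and the set of the $c_i$. So each link is assigned exactly once.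

Call the elements of $\mathcal X_{\mathrm{re}}\sqcup\{0\}$ *anchors*. A component of $\Gamma$ with $h$ vertices in $\mathcal X_{\mathrm{st}}\sqcup I$ and $s$ anchors has exactly $h$ links and $h+s$ vertices. Being connected, it has at least $h+s-1$ links, so $s\le1$. **If $s=1$ the component is a tree, and if $s=0$ it is unicyclic.** The cycle may have length $2$.

**Step 5 (the component of $0$).** Here all unknowns vanish. The component is a tree. A link between $i$ and $X\in\mathcal X$ says $\omega_e\zeta_X=\ell\,\theta_i$ with $\ell$ one of the nonzero forms in (3), (4). A link between $i$ and $0$ says $0=\ell\,\theta_i$. A link between $X$ and $0$ says $\omega_e\zeta_X=0$. Starting from $\zeta_0=0$ and moving outward, every $\zeta_X$ and $\theta_i$ in the component is $0$.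

**Step 6 (components without anchor).** Here too all unknowns vanish, and this is where affine independence is used. Such a component does not contain $0$, so all its links join $\mathcal X$ to $I$. Let its cycle be $X_1,i_1,X_2,i_2,\dots,X_m,i_m$ with $m\ge1$, the $X_j$ distinct, the $i_j$ distinct, and $X_{m+1}=X_1$. At $i_j$ two distinct links of the cycle occur, say of edges $e_j$ (towards $X_j$) and $e_j'$ (towards $X_{j+1}$):
$$\omega_{e_j}\zeta_{X_j}=\ell_j\theta_{i_j},\qquad\omega_{e_j'}\zeta_{X_{j+1}}=\ell_j'\theta_{i_j},$$
where $\ell_j,\ell_j'$ have the form $\tau_{i_j}+v_k$ or $2\tau_{i_j}+v_k+v_{k'}$. Going round,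
$$\zeta_{X_1}=\gamma\prod_{j=1}^m\frac{\ell_j'}{\ell_j}\ \zeta_{X_1},\qquad\gamma\in k^*. \tag{5}$$
View $\ell_1$ and $\ell_1'$ as polynomials of degree 1 in $\tau_{i_1}$. Their roots are $-v_k$ or $-\frac12(v_k+v_{k'})$, and they belong to two distinct nodes, to two distinct pairs of nodes (distinct even chords have distinct bases), or to a node and a pair. In each case the difference of the roots is a combination of the $v$'s whose coefficients sum to $0$ and are not all $0$. For instance, $v_k-\frac12(v_k+v_{k'})=\frac12(v_k-v_{k'})$. By (2) the roots are distinct. The other factors $\ell_j,\ell_j'$ with $j\ge2$ do not involve $\tau_{i_1}$. If the factor in (5) were $1$, then $\ell_1=c\,\ell_1'$ with $c\ne0$ free of $\tau_{i_1}$, and the roots would agree. So the factor is not $1$ and $\zeta_{X_1}=0$. Propagating along links as in Step 5, all unknowns of the component vanish.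

**Step 7 (components with an anchor in $\mathcal X_{\mathrm{re}}$).** These carry the free unknowns. Let $X\in\mathcal X_{\mathrm{re}}$ be the anchor and $\mathrm{comp}(X)$ the component, a tree not containing $0$, so all its links join $\mathcal X$ to $I$. Along the path from $X$ to any $X'\in\mathcal X$ in $\mathrm{comp}(X)$, equations (3) and (4) give
$$\zeta_{X'}=g_{X'}\,\zeta_X,$$
where $g_{X'}$ is an element of $k^*$ times a product of quotients $\ell'/\ell$ of forms $\tau_i+v_k$ or $2\tau_i+v_k+v_{k'}$, numerator and denominator of each quotient belonging to the same $i$. In particular $g_X=1$.

By Steps 5–7, $\zeta$ is determined by $(\zeta_X)_{X\in\mathcal X_{\mathrm{re}}}$: every element of $\mathcal X$ lies in a component of one of the three kinds. The rows of $\mathcal R$ become $N\cdot(\zeta_X)_{X\in\mathcal X_{\mathrm{re}}}=0$ with the square matrix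
$$N_{T,X}=\sum_{\substack{e\subset T\\ \kappa(e)\in\mathrm{comp}(X)}}\omega_e\,g_{\kappa(e)}\,x_{T,e}\qquad(T\in\mathcal R,\ X\in\mathcal X_{\mathrm{re}}).$$

**Step 8 (let $\tau\to\infty$ and use induction).** The purpose is to recognize the leading part of $N$ as a matrix of Theorem 2 for the smaller triangle set $\mathcal R$.

Let $F=k(t_e:w\notin e)$. The entries of $N$ lie in the ring obtained from $F[\tau_i:i\in I]$ by inverting the forms $\ell$ of (3), (4), because $x_{T,e}\in F$ for $T\in\mathcal R$. Send all $\tau_i$ to one indeterminate $\tau$. The forms become $\tau+v_k$ or $2\tau+v_k+v_{k'}$, which are nonzero, so this is a ring homomorphism to $F(\tau)$. Each quotient $\ell'/\ell$ becomes a rational function in $\tau$ whose numerator and denominator have degree $1$. The rational functions whose numerator has degree at most that of the denominator form a ring, and evaluation at $\tau=\infty$, that is, reduction modulo $1/\tau$, is a ring homomorphism from it to $F$. It sends each quotient $\ell'/\ell$ to $1$, $2$ or $\frac12$. So $g_{X'}$ is sent to some $g_{X'}^\infty\in k^*$, and $N$ is sent to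
$$N^\infty_{T,X}=\sum_{\substack{e\subset T\\ \kappa(e)\in\mathrm{comp}(X)}}\omega_e\,g^\infty_{\kappa(e)}\,x_{T,e}.$$
This is the matrix of Theorem 2 for the triangle set $\mathcal R$, the column set $\mathcal X_{\mathrm{re}}$ and the following data.

* For $w\notin e$: $\kappa^\infty(e)=X$ if $\kappa(e)\in\mathrm{comp}(X)$ with $X\in\mathcal X_{\mathrm{re}}$, and $\kappa^\infty(e)=0$ otherwise.
* For $w\in e$: $\kappa^\infty(e)=0$; these edges lie in no triangle of $\mathcal R$.
* Weights $\omega_eg^\infty_{\kappa(e)}\in k^*$ where $\kappa^\infty(e)\neq0$, and arbitrary in $k^*$ otherwise.

The restriction $\rho|_{\mathcal R}$ is admissible for these data. Indeed, for $T\in\mathcal R$ we have $w\notin\rho(T)\subset T$ and $\kappa(\rho(T))\in\mathcal X_{\mathrm{re}}$. This element is the only anchor of its component, so $\kappa^\infty(\rho(T))=\kappa(\rho(T))$, and $\kappa\rho:\mathcal R\to\mathcal X_{\mathrm{re}}$ is a bijection. By the induction hypothesis $\det N^\infty\neq0$. As $\det N^\infty$ is the image of $\det N$ under ring homomorphisms, $\det N\ne0$. Hence $\zeta_X=0$ for all $X\in\mathcal X_{\mathrm{re}}$, and by Steps 5–7 $\zeta=0$. So $M^\sharp$ has trivial kernel, which proves Claim 5.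 $\square$

By Claims 4 and 5, $\det M''=\det M^\sharp\ne0$, so $\det M\neq0$. This proves Theorem 2, and with it Theorem 1. $\blacksquare$

## Algebraic independence, genuine triangles, and the hypotheses

**Other fields.** Theorem 2 was proved over every field $k$ of characteristic $\neq2$. So part 1 of Theorem 1, and the formula of part 2 for the rank over $k(t)$, hold over every such field: the factor $2$ in $D\Phi_{T,a}=2x_{T,a}$ is invertible. For instance, the 5-vertex determinant, which at $t=(1,\dots,1)$ is $48$ times a power of $2$ up to sign, vanishes at that point in characteristic $3$; as a polynomial it is nonzero there.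

**Algebraic independence.** By the Jacobian criterion in characteristic $0$, polynomials are algebraically independent if and only if their Jacobian matrix has full row rank generically. So for $S\subset\mathcal E_2$ the Heron polynomials $\{\Phi_T\}_{T\in S}$ are algebraically independent if and only if $S$ can be matched injectively into edges. Thus their algebraic matroid is the transversal matroid of the triangle–edge incidence graph, and $\dim\overline{\Phi(\mathbb R^{\mathcal E_1})}=\nu(G)$.

**Genuine triangles.** The set of $t$ with $\operatorname{rank}D\Phi(t)=\nu(G)$ is the complement of a proper algebraic subset of $\mathbb R^{\mathcal E_1}$, hence open and dense. So it contains points arbitrarily close to $(1,\dots,1)$, where all triangles are non-degenerate Euclidean triangles. There put $t_e=\ell_e^2$ and $\Phi_T=16A_T^2$ with lengths $\ell_e>0$ and areas $A_T>0$. Since $d\Phi_T=32A_T\,dA_T$ and $dt_e=2\ell_e\,d\ell_e$, the derivative of the map from lengths to areas is $D\Phi$ with its rows and columns multiplied by nonzero numbers. So the same rank statement holds for the map from lengths to areas.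

**Repeated triangles.** Theorem 1 needs triangles to be determined by their edges, as in a simplicial complex. If one triangle were allowed twice, its two rows would coincide, while a matching of the two copies to two different edges would still exist.

**Characteristic 2.** Here $x_{T,a}=t_a+t_b+t_c$ for all $a\subset T$, so the matrix $(x_{T,a})$ is the incidence matrix with each row scaled, and Theorem 2 fails. Take the 10 triangles and 10 edges on 5 vertices, each edge its own column with weight $1$. A perfect matching exists, as we saw. But each edge of a tetrahedron lies in exactly two of its four faces, so the four incidence rows of these faces add up to $0$ mod $2$. The rows are linearly dependent, also after scaling, and the determinant is $0$.
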